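# Permutative equivalence of block-sequences and the relation $E_0$

## The bases of $c_0$ and $\ell_p$ have only one disjoint sequence

Let $X$ be an infinite-dimensional Banach space with a Schauder basis $(e_n)_{n\in\mathbb N}$, always normalized: $\|e_n\|=1$ for all $n$. (This rules out degenerate rescalings, such as $(2^nu_n)$ for the unit vector basis $(u_n)$ of $\ell_2$.) Scalars are real or complex; we write $\mathbb K$ for the field. For a finite scalar family $a$, $\|a\|_p$ is its $\ell_p$-norm. By "$\ell_p$ with $p=\infty$" we mean $c_0$, and the "$\ell_\infty$-sum" of infinitely many spaces means their $c_0$-sum.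

**Blocks.** The support of $x=\sum_na_ne_n$ is $\operatorname{supp}x=\{n:a_n\ne0\}$. A *block* is a nonzero vector with finite support. A *normalized block-sequence* is a sequence $(x_k)$ of norm-one blocks with $\max\operatorname{supp}x_k<\min\operatorname{supp}x_{k+1}$ for all $k$. A *normalized sequence of disjointly supported blocks* is a sequence of norm-one blocks with pairwise disjoint supports.

For example, in $\ell_2$ the sequence $(e_1+e_4)/\sqrt2,\ (e_2+e_3)/\sqrt2,\ e_5,e_6,\dots$ is disjointly supported. No reordering of it is a block-sequence, because the first two supports interleave.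

**Equivalence.** Two basic sequences $(x_n),(y_n)$ are *equivalent* if for all scalars $(a_n)$ the series $\sum a_nx_n$ converges if and only if $\sum a_ny_n$ does. They are *permutatively equivalent* if $(x_n)$ is equivalent to $(y_{\sigma(n)})$ for some permutation $\sigma$ of $\mathbb N$.

If for some $K$
$$K^{-1}\Big\|\sum a_nx_n\Big\|\le\Big\|\sum a_ny_n\Big\|\le K\Big\|\sum a_nx_n\Big\|\quad\text{for all finitely supported }a,\tag{1}$$
then the two sequences are equivalent, by the Cauchy criterion; we say *$K$-equivalent*. Conversely, equivalent basic sequences are $K$-equivalent for some $K$. Indeed, let $V$ be the space of all $a$ for which $\sum a_nx_n$ converges. It is complete for both norms $\|\sum a_nx_n\|$ and $\|\sum a_ny_n\|$ (it is identified with the two closed spans), and each coordinate $a_n$ is continuous for both. So the identity of $V$ between the two norms has closed graph, and it is bounded in both directions.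

How many disjoint sequences does a space have, up to equivalence? Here is the easy case.

**Proposition 1.** If $(e_n)$ is equivalent to the canonical basis of $c_0$ or $\ell_p$, $1\le p<\infty$, then every normalized sequence of disjointly supported blocks is equivalent to that same basis. In particular all such sequences are equivalent.

*Proof.* Take $K$ with $K^{-1}\|a\|_p\le\|\sum a_ne_n\|\le K\|a\|_p$ ($p=\infty$ for $c_0$). Let $x_k=\sum_{n\in S_k}c_ne_n$ with finite disjoint $S_k$ and $\|x_k\|=1$. Then $K^{-1}\le\|(c_n)_{n\in S_k}\|_p\le K$. The coefficient family of $\sum_ka_kx_k$ has $\ell_p$-norm equal to the $\ell_p$-norm of $\big(|a_k|\,\|(c_n)_{n\in S_k}\|_p\big)_k$, which lies between $K^{-1}\|a\|_p$ and $K\|a\|_p$. So $K^{-2}\|a\|_p\le\|\sum a_kx_k\|\le K^2\|a\|_p$. $\square$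

The proof used that the norm inside a block and the norm across blocks are the same $\ell_p$-norm. What changes for other bases? In $\ell_1\oplus\ell_2$ there are at least three classes of disjoint sequences: the $\ell_1$ basis, the $\ell_2$ basis, and the whole basis. (The first two are symmetric and not equivalent, and the whole basis contains both as subsequences, so it is permutatively equivalent to neither.) Must there be many classes as soon as the basis is not that of $c_0$ or $\ell_p$, and how do we measure "many"?

## $E_0$, Borel reductions, and two conjectured statements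

**The relation $E_0$.** On $2^{\mathbb N}$ put $\alpha\,E_0\,\beta$ if and only if $\alpha(n)=\beta(n)$ for all but finitely many $n$.

**Borel reducibility.** Let $E$ be an equivalence relation on a Polish space $P$, and $F$ one on a set $S\subseteq Q$ with $Q$ Polish. Then $E$ is *Borel reducible* to $F$ if there is a Borel map $f:P\to Q$ with $f(P)\subseteq S$ such that $p\,E\,p'$ if and only if $f(p)\,F\,f(p')$.

Our sets $S$ are the set of normalized block-sequences and the set of normalized sequences of disjointly supported blocks, inside the Polish space $X^{\mathbb N}$ (product of the norm topologies). A reduction injects the classes of $E$ into those of $F$. Each $E_0$-class is countable, so $E_0$ has infinitely many classes, and it is not reducible to any relation with finitely many classes. For instance, it is not reducible to permutative equivalence in the situation of Proposition 1.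

The following conjecture comes from Valentin Ferenczi, "On the number of non permutatively equivalent sequences in a Banach space", arXiv:math/0511170 (2005).

**Conjecture.** Let $X$ be a Banach space with a (resp. unconditional) normalized basis which is not equivalent to the canonical basis of $c_0$ or $\ell_p$, $1\le p<+\infty$. Then $E_0$ is Borel reducible to permutative equivalence between normalized block-sequences (resp. sequences of disjointly supported blocks) of $X$.

Call the version for a Schauder basis and block-sequences (a), and the version for an unconditional basis and disjointly supported sequences (b). We shall prove that (a) is false and (b) is true.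

**Theorem A.** Let $p,q\in[1,\infty]$, $p\ne q$, and let $X_{p,q}=\big(\bigoplus_{n\ge1}\ell_q^n\big)_p$ with its natural normalized, $1$-unconditional basis. This basis is not equivalent to the canonical basis of $c_0$ or any $\ell_r$, and permutative equivalence between normalized block-sequences of $X_{p,q}$ has exactly two classes. Hence $E_0$ is not Borel reducible to it.

**Theorem B.** Let $X$ have a normalized unconditional basis $(e_n)$. If $(e_n)$ is not equivalent to the basis of $c_0$ or $\ell_p$, $1\le p<\infty$, then there is a continuous map $f$ from $2^{\mathbb N}$ to normalized sequences of disjointly supported blocks such that $\alpha\,E_0\,\beta$ implies that $f(\alpha),f(\beta)$ are eventually equal (hence equivalent), and $\neg(\alpha\,E_0\,\beta)$ implies that $f(\alpha),f(\beta)$ are not permutatively equivalent. In particular $E_0$ is Borel reducible to permutative equivalence between such sequences. Conversely, if $(e_n)$ is equivalent to the basis of $c_0$ or $\ell_p$, all normalized sequences of disjointly supported blocks are equivalent.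

The converse is Proposition 1.

## Block-sequences of $(\bigoplus_n\ell_q^n)_p$

A first hope would be to work with successive blocks only. The space $X_{p,q}$ shows why this cannot succeed in general: a successive sequence can enter the $\ell_q$-structure only inside one $\ell_q^n$ at a time.

Let $G_1<G_2<\cdots$ be consecutive intervals covering $\mathbb N$ with $|G_n|=n$, and let $\|x\|=\big\|(\|x|_{G_n}\|_q)_n\big\|_p$.

**Step 1: the basis is not one of the excluded ones.** One basis vector from each $G_n$ gives a subsequence isometrically equivalent to the basis of $\ell_p$. So if $(e_n)$ were equivalent to the basis of $c_0$ or some $\ell_r$, it would be equivalent to that of $\ell_p$. But the sum of the $n$ basis vectors in $G_n$ has norm $n^{1/q}$, against $n^{1/p}$ in $\ell_p^n$. Since $p\ne q$, the ratio of these, or its inverse, is unbounded.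

**Step 2: describe all block-sequences up to a constant.** For a countably infinite set $\Gamma$, a partition $\mathcal P$ of $\Gamma$ into finite nonempty sets, and finitely supported $a\in\mathbb K^\Gamma$, put
$$\|a\|_{\mathcal P}=\big\|(\|a|_A\|_q)_{A\in\mathcal P}\big\|_p .\tag{2}$$
For example, $\mathcal P=\{G_n\}$ gives $X_{p,q}$, and singletons give $\ell_p$.

**Lemma 2.** Every normalized block-sequence $(x_k)$ of $X_{p,q}$ is $4$-equivalent to the unit basis for $\|\cdot\|_{\mathcal P}$, for some partition $\mathcal P$ of $\mathbb N$ into finite sets.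

*Proof.* Call $k$ *interior* if $\operatorname{supp}x_k\subset G_n$ for some $n$, and *crossing* otherwise. Let $I,J$ be the sets of interior and crossing indices. Let $\mathcal P$ consist of the nonempty sets $A_n=\{k:\operatorname{supp}x_k\subset G_n\}$, which satisfy $|A_n|\le n$, and the singletons $\{k\}$ with $k\in J$. Write $a_I,a_J$ for the two restrictions of $a$. Normalized disjoint vectors in $\ell_q(G_n)$ span $\ell_q$ isometrically, so $\|\sum_Ia_kx_k\|=\|a_I\|_{\mathcal P}$.

Now the crossing part. If $k<k'<k''$ and $x_k,x_{k''}$ both meet $G_n$, then $\operatorname{supp}x_{k'}$ lies between two points of the interval $G_n$, so $k'$ is interior. List the crossing indices as $k_1<k_2<\cdots$. Then no two of $x_{k_1},x_{k_3},x_{k_5},\dots$ meet a common $G_n$, since a crossing index lies strictly between any two of them. The same holds for $x_{k_2},x_{k_4},\dots$. So for each of these two subsequences each $G_n$ sees at most one vector, and the norm of a combination is exactly the $\ell_p$-norm of its coefficients. By $1$-unconditionality, $\|\sum_Ja_kx_k\|$ lies between the maximum and the sum of the norms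 of its two parts. So does $\|a_J\|_p$. Hence
$$\tfrac12\|a_J\|_p\le\Big\|\sum_Ja_kx_k\Big\|\le2\|a_J\|_p,\qquad \|a_J\|_p=\|a_J\|_{\mathcal P}.$$

Finally, both in $X_{p,q}$ and for $\|\cdot\|_{\mathcal P}$ the norm of the whole lies between the maximum and the sum of the norms of the $I$- and $J$-parts. So $\|\sum a_kx_k\|\le\|a_I\|_{\mathcal P}+2\|a_J\|_{\mathcal P}\le3\|a\|_{\mathcal P}$. With $m=\max(\|a_I\|_{\mathcal P},\frac12\|a_J\|_{\mathcal P})$ we get $\|\sum a_kx_k\|\ge m$ and $\|a\|_{\mathcal P}\le\|a_I\|_{\mathcal P}+\|a_J\|_{\mathcal P}\le3m$, so $\|\sum a_kx_k\|\ge\frac14\|a\|_{\mathcal P}$. $\square$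

**Step 3: partitions with bounded parts give $\ell_p$.** If $|A|\le m$ for all $A\in\mathcal P$, then on each $A$ the norms $\|\cdot\|_q$ and $\|\cdot\|_p$ are equivalent with a constant depending on $m$ only (for instance $m$). So $\|\cdot\|_{\mathcal P}$ is equivalent to the $\ell_p$-norm.

**Step 4: partitions with unbounded parts are all the same after a permutation.**

**Lemma 3.** Let $\mathcal P,\mathcal R$ be partitions of countably infinite sets $\Gamma,\Gamma'$ into finite sets of unbounded sizes. Then some bijection $\tau:\Gamma\to\Gamma'$ makes $\|\cdot\|_{\mathcal P}$ and $\|\cdot\|_{\mathcal R}$ equivalent.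

*Proof.* Cutting parts in two is harmless: if $A=A'\sqcup A''$, then both $\|a_A\|_q$ and $\|(\|a_{A'}\|_q,\|a_{A''}\|_q)\|_p$ lie between the maximum and the sum of $\|a_{A'}\|_q,\|a_{A''}\|_q$, so they differ by a factor at most $2$. Hence it suffices to find a bijection $\tau$ and a partition $\mathcal Q$ of $\Gamma$, with image $\mathcal Q'=\{\tau(Q):Q\in\mathcal Q\}$, such that each member of $\mathcal P$ is a union of at most two members of $\mathcal Q$, and each member of $\mathcal R$ a union of at most two members of $\mathcal Q'$. Indeed $\tau$ carries $\|\cdot\|_{\mathcal Q}$ to $\|\cdot\|_{\mathcal Q'}$, and passing from $\mathcal P$ to $\mathcal Q$, or from $\mathcal R$ to $\mathcal Q'$, costs a factor at most $2$.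

We build $\tau$ by matching pieces back and forth. List all parts as $L_1,L_2,\dots=A_1,B_1,A_2,B_2,\dots$ with $\mathcal P=\{A_i\}$, $\mathcal R=\{B_i\}$. At step $s$ let $U$ be the unmatched portion of $L_s$; if $U=\emptyset$, do nothing. Otherwise choose a part $V$ on the opposite side, untouched so far, with $|V|>|U|$. This is possible, since only finitely many parts have been touched and sizes are unbounded. Match $U$ with a proper subset of $V$, making $U$ and its partner one piece each.

After step $s$, $L_s$ is completely matched. Let $V=L_r$ be the part chosen at step $s$. The parts $L_{r'}$ with $r'<s$ are touched, and $V\ne L_s$ since it lies on the opposite side, so $r>s$. Only untouched parts are ever chosen as $V$, so the rest of $L_r$ stays unmatched until step $r$, when it is matched in one piece. Thus every part is completely matched, in at most two pieces. $\square$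

**Step 5: count the classes.** By Lemmas 2 and 3 and Step 3 there are at most two classes: the sequences whose $\mathcal P$ has bounded part sizes, all equivalent to the $\ell_p$ basis, and those whose $\mathcal P$ has unbounded part sizes. Both types occur: one vector from each $G_n$ gives the $\ell_p$ basis, while $(e_n)$ itself is not equivalent to it by Step 1. Since the $\ell_p$ basis is symmetric, $(e_n)$ is not even permutatively equivalent to it. So there are exactly two classes, and $E_0$, which has infinitely many, is not reducible. This proves Theorem A. Version (a) is false, for example for $(\bigoplus_n\ell_2^n)_1$. $\blacksquare$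

## Lattice norms, families, and $K$-equivalence

From now on $(e_n)$ is a normalized *unconditional* basis, and we prove the direct part of Theorem B.

**Step 1: we may take the norm to be a lattice norm.** Put $|||\sum a_ne_n|||=\sup\{\|\sum\varepsilon_na_ne_n\|:|\varepsilon_n|\le1\}$. By unconditionality $\|x\|\le|||x|||\le C\|x\|$ for a constant $C$, and $|||e_n|||=1$. Suppose $f$ is a map as in Theorem B for $|||\cdot|||$. Divide each term of $f(\alpha)$ by its old norm, which lies in $[C^{-1},1]$. The new map is continuous and preserves eventual equality. By unconditionality, scaling the terms by factors bounded above and below gives an equivalent sequence, in any order, so the new map also preserves permutative equivalence and its failure. So it is enough to prove the theorem for $|||\cdot|||$. We rename it $\|\cdot\|$ and have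
$$|a_n|\le|b_n|\text{ for all }n\ \Longrightarrow\ \Big\|\sum a_ne_n\Big\|\le\Big\|\sum b_ne_n\Big\|.\tag{3}$$
If $x_n$ are disjoint blocks, (3) also holds with $x_n$ in place of $e_n$. So every sequence of disjoint normalized blocks, in any order, is a $1$-unconditional basic sequence, and $\|\sum a_nx_n\|\ge\max|a_n|$.

**Families.** Let $\Omega$ be the set of normalized blocks, and $\Omega_N=\{h\in\Omega:\operatorname{supp}h\subset(N,\infty)\}$. A *family* is a set of pairwise disjointly supported elements of $\Omega$. Finite families $E,E'$ are *$K$-equivalent via a bijection* $\theta:E\to E'$ if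
$$K^{-1}\Big\|\sum a_ff\Big\|\le\Big\|\sum a_f\theta(f)\Big\|\le K\Big\|\sum a_ff\Big\|\quad\text{for all }a.$$
The empty family is $1$-equivalent to itself. For example, any two $n$-element sets of basis vectors of $\ell_2$ are $1$-equivalent via any bijection.

Given families $F_0,F_1,\dots$ we always put $M_j=\sum_{i<j}|F_i|$.

## Coding $2^{\mathbb N}$ by finite families

The plan is to put at the $j$-th place of a sequence one of two finite families, according to the bit $\alpha(j)$, in such a way that the choice can be detected after any permutation. A bijection of terms may send some of a family $F_j$ to earlier terms, but at most $M_j$ of them. So we need: what remains of $F_j$ after deleting $M_j$ elements does not look like anything that comes later.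

**Lemma 4 (coding).** Let $(F_j)_{j\ge0}$ be finite families with $\bigcup_jF_j$ a family (disjoint union), such that for every $K$, for all sufficiently large $j$:
$$\text{no }E\subset F_j\text{ with }|F_j\setminus E|\le M_j\text{ is $K$-equivalent to a subfamily of }\bigcup_{i>j}F_i.\tag{4}$$
Then there is a continuous map $f$ as in Theorem B.

*Proof.* First we arrange sizes. For $K=1$ the choice $E=\emptyset$ in (4) shows $|F_j|>M_j$ for large $j$, because $\emptyset$ is $1$-equivalent to the empty subfamily. Discarding finitely many $F_j$ lowers the numbers $M_j$, so it only weakens the demand in (4). Hence we may assume $|F_j|>M_j$ for all $j$; in particular $|F_j|\ge1$ and $|F_j|$ is nondecreasing.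

Next we define $f$. Fix $F_j^*\subset F_{2j+1}$ with $|F_j^*|=|F_{2j}|$. Let $f(\alpha)$ be the concatenation over $j$ of
$$F_{2j}\ \text{ if }\alpha(j)=0,\qquad F_j^*\ \text{ if }\alpha(j)=1,$$
each enumerated in a fixed order. The $j$-th segment occupies the same positions for all $\alpha$. So each term of $f(\alpha)$ depends on one bit, and $f$ is continuous. Also $\alpha\,E_0\,\beta$ implies that $f(\alpha),f(\beta)$ agree from some index on, hence are equivalent.

Finally we decode. Suppose $f(\alpha),f(\beta)$ are permutatively equivalent. Then they are $K$-equivalent for some $K$, via a bijection $\theta$ of their sets of terms. Suppose $\alpha(j)=0$, $\beta(j)=1$ for infinitely many $j$, and take such a $j$ with (4) valid for $2j$ and $K$. All of $F_{2j}$ occurs in $f(\alpha)$, and no element of $F_{2j}$ occurs in $f(\beta)$. By injectivity at most $M_{2j}$ elements of $F_{2j}$ are mapped by $\theta$ into $\bigcup_{i<2j}F_i$. The set $E$ of the remaining ones is mapped into $\bigcup_{i>2j}F_i$ and is $K$-equivalent to its image, contradicting (4). Exchanging $\alpha$ and $\beta$ (and $\theta$, $\theta^{-1}$), we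 see that $\alpha(j)=\beta(j)$ for almost all $j$. $\square$

**Example: $\ell_1\oplus\ell_2$.** Let $(u_n),(v_n)$ be the bases of $\ell_1,\ell_2$, with norm $\|(x,y)\|=\|x\|_1+\|y\|_2$ and basis $u_1,v_1,u_2,v_2,\dots$. Given $M_j$, put $t_j=1/(1+M_j)$, let $d_j$ be an integer with $d_j>(4(j+1)/t_j)^2$, and let $F_j$ consist of the vectors $f_n=(v_n+t_ju_n)/(1+t_j)$ for the next $M_j+d_j$ unused values of $n$. Suppose $K\le j+1$ and $E\subset F_j$, $|F_j\setminus E|\le M_j$, is $K$-equivalent via $\theta$ to a subfamily of $\bigcup_{i>j}F_i$. Put $r=|E|\ge d_j$. Then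
$$\Big\|\sum_{f\in E}f\Big\|\ge\frac{t_jr}{2},\qquad \Big\|\sum_{f\in E}\theta(f)\Big\|\le\sqrt r+r\cdot\frac1r\le2\sqrt r ,$$
since for $i>j$ we have $t_i\le1/(1+M_i)\le1/|F_j|\le1/r$. So $t_jr/2\le2K\sqrt r$, that is, $r\le(4K/t_j)^2<d_j$, a contradiction. Thus (4) holds for $j\ge K-1$, and Lemma 4 applies.

Remember the mechanism. All vectors have the same kind of large part, and a small part of weight $t_j$. The small part dominates in a long sum over $F_j$, but for all later families the weight is so small that sums of $|F_j|$ terms do not see it. In a general space we have no ready-made $\ell_1$ and $\ell_2$ parts, and must produce parts with known norms.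

**Standing assumption.** From here until the final contradiction we assume that no map $f$ as in Theorem B exists. So no sequence $(F_j)$ satisfies the hypothesis of Lemma 4. We shall show that $(e_n)$ is equivalent to the basis of $c_0$ or some $\ell_p$.

## Systems: choosing one vector from each family

We need supplies of finite families that are large in some sense $\kappa$, such that picking *one* vector from each of $d$ far families always gives the same norm on $\mathbb K^d$, up to a factor.

**Size functions.** Let $\kappa$ assign to each finite family a number $\kappa(F)\ge0$, monotone under inclusion, with $\kappa(\emptyset)=0$, and $\kappa(F\cup F')\le\kappa(F)+\kappa(F')$ for disjoint $F,F'$ with $F\cup F'$ a family. Example: $\kappa(F)=|F|$.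

**Transversals.** Let $(H_i)_{i\ge1}$ be finite families with disjoint supports. A *transversal* is a family containing at most one element of each $H_i$ and no other elements. Its *indices* are the $i$'s used.

**Systems.** Let $(H_i)_{i\ge1}$ be nonempty finite families such that all supports in $H_{i+1}$ lie after all supports in $H_i$. It is a *system generating* $\varphi=(\varphi_d)_{d\ge1}$ if the $\varphi_d$ are norms on $\mathbb K^d$ such that

1. $\varphi_d$ is monotone in $(|a_t|)_t$, $\varphi_d(a)\ge\max|a_t|$, and $\varphi_{d+1}(a,0)=\varphi_d(a)$;
2. if $d\le i_1<\dots<i_d$ and $h_t\in H_{i_t}$, then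
$$\tfrac12\varphi_d(a)\le\Big\|\sum_{t\le d}a_th_t\Big\|\le2\varphi_d(a)\quad\text{for all }a.\tag{5}$$

We write $\varphi(a)$ for $\varphi_d(a)$. Example: in $X_{p,q}$ let $H_i$ be the set of basis vectors of $G_i$. Then $\varphi_d=\|\cdot\|_p$, and (5) holds even with constants $1$, although each $H_i$ itself is an $\ell_q^i$ basis.

**Lemma 5.** Suppose that for all $N,R$ there is a finite family $H\subset\Omega_N$ with $\kappa(H)\ge R$. Then there is a system $(H_i)$, generating some $\varphi$, with $\kappa(H_i)\ge i$ for all $i$.

*Proof.* **Step 1: an ultrafilter whose members are all large for $\kappa$.** Let $\mathcal I$ be the set of $A\subset\Omega$ for which there are $N,R$ with $\kappa(F)\le R$ for all finite families $F\subset A\cap\Omega_N$. It is closed under subsets. It is closed under finite unions: if $F\subset(A\cup B)\cap\Omega_N$, then $\kappa(F)\le\kappa(F\cap A)+\kappa(F\setminus A)$ and $F\setminus A\subset B$. So $\mathcal I$ is an ideal. It contains $\Omega\setminus\Omega_N$ for all $N$, because the only family inside $(\Omega\setminus\Omega_N)\cap\Omega_N$ is empty. By hypothesis $\Omega\notin\mathcal I$.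 Let $\mathcal U$ be an ultrafilter on $\Omega$ disjoint from $\mathcal I$. Then $\Omega_N\in\mathcal U$ for all $N$, and every $A\in\mathcal U$ contains, inside every $\Omega_N$, finite families with arbitrarily large $\kappa$.

**Step 2: define the norms.** Put
$$\varphi_d(a)=\lim_{h_1\to\mathcal U}\cdots\lim_{h_d\to\mathcal U}\Big\|\sum_{t\le d}a_th_t\Big\|.$$
The limits exist because all quantities are bounded by $\sum|a_t|$. For fixed $h_1,\dots,h_{t-1}$ the limit over $h_t$ may be restricted to $h_t\in\Omega_N$ with $N$ beyond the supports of $h_1,\dots,h_{t-1}$. So the limits see only vectors with successive supports. For these, (3) gives monotonicity and the lower bound $\max|a_t|$, and both pass to the limits from the inside out. Since $\sum_{t\le d+1}a_th_t$ does not depend on $h_{d+1}$ when $a_{d+1}=0$, we get $\varphi_{d+1}(a,0)=\varphi_d(a)$. The seminorm properties pass to limits, and $\varphi_d(a)\ge\max|a_t|$ makes $\varphi_d$ a norm. This is item 1.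

**Step 3: reduce (5) to finitely many conditions.** By compactness choose a finite $\Delta_d\subset\{\varphi_d=1\}$ such that each $a$ with $\varphi_d(a)=1$ has some $a'\in\Delta_d$ with $\sum|a_t-a_t'|\le\frac14$. Call $(h_1,\dots,h_r)$, $0\le r\le d$, *$d$-good* if
$$\Big|\lim_{h_{r+1}\to\mathcal U}\cdots\lim_{h_d\to\mathcal U}\Big\|\sum_{t\le d}a_th_t\Big\|-1\Big|<\tfrac14\quad\text{for all }a\in\Delta_d .$$
The empty tuple is $d$-good. If $r<d$ and $(h_1,\dots,h_r)$ is $d$-good, then $\{h:(h_1,\dots,h_r,h)\text{ is $d$-good}\}\in\mathcal U$, by the definition of a limit along $\mathcal U$ and since $\Delta_d$ is finite.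

**Step 4: choose the $H_i$ so that all tuples are good.** Inductively, assume that for every $d$ all tuples $(h_1,\dots,h_r)$ with $h_t\in H_{i_t}$, $d\le i_1<\dots<i_r<i$, $r\le d$, are $d$-good. Let $A$ be the intersection, over all $d\le i$ and all such tuples (including $\emptyset$) with $r<d$, of the sets of $h$ that keep the extended tuple $d$-good. This is a finite intersection, so $A\in\mathcal U$. Choose a finite family $H_i\subset A\cap\Omega_N$, with $N$ beyond all previous supports, and $\kappa(H_i)\ge i$. The induction hypothesis then holds for $i+1$: tuples not using $H_i$ were good before, and those with last index $i$ are good by the choice of $A$.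

In the end every $d$-tuple as in item 2 is $d$-good. For $\varphi_d(a)=1$ take $a'\in\Delta_d$ close to $a$. Then $\big|\|\sum a_th_t\|-1\big|\le\frac14+\frac14$, which gives (5) by homogeneity. $\square$

Three remarks will be used constantly. Passing to nonempty subfamilies of the $H_i$ preserves (5). So does passing to a subsequence of $(H_i)$, relabelled, since indices only grow in the original numbering; this also preserves $\kappa(H_i)\ge i$. Finally, (5) applies to every transversal of size $r\le d$ with all indices $\ge d$: use it with $r$ in place of $d$.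

## Krivine's exponent and a lower bound for generated norms

**Krivine's theorem** (J.-L. Krivine, Ann. of Math. 104 (1976); H. Lemberg, C. R. Acad. Sci. Paris 292 (1981)). For every normalized basic sequence $(e_i)$ in a real Banach space there is $p\in[1,\infty]$ such that for all $n$ and $\varepsilon>0$ there are $n$ successive normalized blocks of $(e_i)$ which are $(1+\varepsilon)$-equivalent to the basis of $\ell_p^n$.

In the complex case, apply it to the closed real span of $(e_i)$. For blocks $y_k$ with real coefficients and complex $a_k$, the coordinates of $\sum a_ky_k$ have the same moduli as those of $\sum|a_k|y_k$. By (3) the norms agree, so the equivalence persists for complex scalars. *Fix this $p$ from now on.*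

**$2$-$\ell_p$ families.** A family is *2-$\ell_p$* if
$$\tfrac12\|a\|_p\le\Big\|\sum a_ff\Big\|\le2\|a\|_p\quad\text{for all }a.\tag{6}$$
Subfamilies inherit this. For example, a single vector is 2-$\ell_p$ for every $p$, and in $X_{p,q}$ the basis vectors of $G_n$ satisfy (6) with $q$ in place of $p$. By Krivine's theorem, taking $n+N$ blocks and dropping the first $N$, we see that for all $n,N$ there is a 2-$\ell_p$ family of size $n$ in $\Omega_N$.

**Proposition 6.** If $\varphi$ is generated by a system $(H_i)$, there is $c>0$ with $\varphi(a)\ge c\|a\|_p$ for all $a$.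

*Proof.* The mechanism is that of $\ell_1\oplus\ell_2$: the large part generates $\varphi$, the small part is 2-$\ell_p$. If $\varphi$ were much smaller than $\|\cdot\|_p$ somewhere, this would give condition (4).

**Step 1: build $F_j$.** Suppose no $c$ exists, and choose $y_i\in H_i$. Given $F_0,\dots,F_{j-1}$, put $t_j=1/(1+M_j)$, choose $d_j$ and $a^j\in\mathbb K^{d_j}\setminus\{0\}$ with $\varphi(a^j)\le\frac{t_j}{j+1}\|a^j\|_p$, and put $N_j=M_j+d_j$. Choose first a 2-$\ell_p$ family $(w_n)_{n\le N_j}$ supported beyond everything used before. Then choose $m_1<\dots<m_{N_j}$, all $\ge N_j$, with the $y_{m_n}$ supported beyond the $w$'s and everything used before. Let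
$$F_j=\{f_n=(y_{m_n}+t_jw_n)/s_n:n\le N_j\},\qquad s_n=\|y_{m_n}+t_jw_n\|\in[1,2].$$

**Step 2: verify (4).** Let $E\subset F_j$, $|F_j\setminus E|\le M_j$, be $K$-equivalent via $\theta$ to a subfamily of $\bigcup_{i>j}F_i$. Then $|E|\ge d_j$; restrict to $d_j$ elements $f_n$ of $E$. Write $\theta(f_n)=(y_{m(n)}+t_{i(n)}w_n')/s_n'$ with $i(n)>j$. The $m(n)$ are distinct, and $m(n)\ge N_{i(n)}\ge M_{i(n)}\ge N_j\ge d_j$. Also $t_{i(n)}\le1/(1+N_j)\le1/d_j$. Choose scalars $b_n$ which, arranged by increasing $m(n)$, form $a^j$. By (3), since $s_n'\ge1$, and by (5),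
$$\Big\|\sum b_n\theta(f_n)\Big\|\le2\varphi(a^j)+\sum|b_n|t_{i(n)}\le2\varphi(a^j)+\max|b_n|\le3\varphi(a^j)\le\tfrac{3t_j}{j+1}\|a^j\|_p .$$
On the other hand, by (3), since $s_n\le2$, and by (6), $\|\sum b_nf_n\|\ge\frac{t_j}2\|\sum b_nw_n\|\ge\frac{t_j}4\|a^j\|_p$. So $\frac14\le\frac{3K}{j+1}$, which fails for $j\ge12K$. Thus (4) holds for $j\ge12K$, and Lemma 4 contradicts the standing assumption. $\square$

## Upper $p$-estimates

**A system of $2$-$\ell_p$ families.** Let $\kappa(F)$ be the maximal size of a 2-$\ell_p$ subfamily of $F$. It is monotone. It is subadditive because a 2-$\ell_p$ subfamily of $F\cup F'$ splits into two 2-$\ell_p$ subfamilies. By the previous section the hypothesis of Lemma 5 holds. Passing to subfamilies, we get a system $(W_i)$ generating some $\varphi$, with each $W_i$ 2-$\ell_p$ and $|W_i|\ge i$. We keep this $(W_i)$ and $\varphi$ through this section.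

A model is $X_{1,2}=(\bigoplus_n\ell_2^n)_1$ with exponent $2$ and $W_i$ the basis of $G_i$; then $\varphi=\|\cdot\|_1$. Following the mechanism, we would let the large parts of $F_j$ be vectors $w_n$ from *one* $G_\nu$, and the small parts $v_n$ from *different* $G_i$. Each vector then has one coordinate in $G_\nu$ and one outside, so by the argument in Lemma 2 no three of them are successive. This is where disjoint supports give more than successive ones. A new difficulty appears as well: a bijection $\theta$ may scatter $E$ over many later $F_i$, and then the large parts of the images are in different $G$'s and behave like $\ell_1$. So there are two cases, and they are handled by two lengths $d_j$, $m_j$.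

**Proposition 7.** There is $C_0$ with $\varphi(a)\le C_0\|a\|_p$ for all $a$.

*Proof.* **Step 1: build $F_j$.** Let $\beta_d=\max\{\varphi(a):a\in\mathbb K^d,\|a\|_p=1\}$. It is nondecreasing, since $\varphi_{d+1}(a,0)=\varphi_d(a)$. Suppose $\beta_d\to\infty$. Split $\mathbb N$ into infinite sets $I_1,I_2$. Inductively let $t_j=\frac1{16(j+1)(1+M_j)}$; choose $d_j$ with $\beta_{d_j}>16(j+1)$ and $m_j$ with $\beta_{m_j}>12(j+1)/t_j$; let $N_j=M_j+d_jm_j$. Choose $\nu_j\in I_1$ with $\nu_j>\nu_{j-1}$ (if $j\ge1$) and $\nu_j\ge N_j$, so that $|W_{\nu_j}|\ge N_j$. Choose $N_j$ distinct elements $w_n\in W_{\nu_j}$, and $N_j$ vectors $v_n$, one from each of $N_j$ unused $W_i$ with $i\in I_2$, $i\ge N_j$. Let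
$$F_j=\{f_n=(w_n+t_jv_n)/s_n:n\le N_j\},\qquad s_n=\|w_n+t_jv_n\|\in[1,2].$$

Let $K\le j+1$, let $E\subset F_j$ with $|F_j\setminus E|\le M_j$, so $|E|\ge d_jm_j$, and let $\theta$ be a $K$-equivalence of $E$ with a subfamily of $\bigcup_{i>j}F_i$. Put $E_i=\theta^{-1}(F_i)$ for $i>j$.

**Step 2: exclude that at least $d=d_j$ of the $E_i$ are nonempty.** Pick $f_1,\dots,f_d\in E$ from distinct $E_i$, with $f_r=(w_r+t_jv_r)/s_r$. Their images are $\theta(f_r)=(w_r'+t\,v_r')/s'$ (with $t,s'$ depending on $r$), and the $w'_r$ lie in distinct $W_{\nu_i}$ with $\nu_i\ge N_i\ge M_{j+1}\ge N_j\ge d$. Hence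
$$\Big\|\sum b_r\theta(f_r)\Big\|\ge\tfrac12\Big\|\sum b_rw_r'\Big\|\ge\tfrac14\varphi(b_\sigma),$$
where $b_\sigma$ is $b$ arranged by the order of these indices. The $w_r$ lie in the 2-$\ell_p$ family $W_{\nu_j}$, and the $v_r$ have distinct indices $\ge N_j\ge d$. So $\|\sum b_rf_r\|\le2\|b\|_p+2t_j\varphi(b_\tau)$, where $b_\tau$ is $b$ arranged by the index order of the $v_r$. Choose $b$ with $\|b\|_p=1$ and $\varphi(b_\sigma)=\beta_d$; then $\varphi(b_\tau)\le\beta_d$. Since $2Kt_j\le\frac18$,
$$\tfrac14\beta_d\le K(2+2t_j\beta_d)\le2K+\tfrac18\beta_d,$$
so $\beta_d\le16K\le16(j+1)$, a contradiction.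

**Step 3: exclude that fewer than $d_j$ of the $E_i$ are nonempty.** Then some $E_i$ has at least $m=m_j$ elements; take $f_1,\dots,f_m$ in it. Now $\theta(f_r)=(w_r'+t_iv_r')/s_r'$ with distinct $w_r'$ all in $W_{\nu_i}$, and $t_i\le1/(1+M_i)\le1/N_j\le1/m$. So
$$\Big\|\sum b_r\theta(f_r)\Big\|\le2\|b\|_p+m\,t_i\max|b_r|\le3\|b\|_p .$$
The $v_r$ have distinct indices $\ge N_j\ge m$, so $\|\sum b_rf_r\|\ge\frac{t_j}2\|\sum b_rv_r\|\ge\frac{t_j}4\varphi(b_\tau)$. Choosing $\|b\|_p=1$ with $\varphi(b_\tau)=\beta_m$ gives $\beta_m\le12K/t_j\le12(j+1)/t_j$, a contradiction.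

So (4) holds for all $j\ge K-1$, and Lemma 4 contradicts the standing assumption. $\square$

We now have transversals of $(W_i)$ with an upper $p$-estimate; they can serve as the harmless large part, and *any* family can be used as the small part.

**Proposition 8.** There are $D\ge1$ and $N_0$ such that
$$\Big\|\sum a_nv_n\Big\|\le D\|a\|_p\quad\text{for every finite family }(v_n)\text{ in }\Omega_{N_0}\text{ and all }a.\tag{7}$$

*Proof.* **Step 1: build $F_j$.** Suppose not. Let $y_i\in W_i$. By (5) and Proposition 7, $\|\sum_{t\le d}a_ty_{i_t}\|\le2C_0\|a\|_p$ whenever $d\le i_1<\dots<i_d$. Let $t_j=1/(1+M_j)$. Choose a finite family $(v_n)_{n\le L}$ supported beyond everything used, and $a$ with $\|a\|_p=1$ and $\|\sum a_nv_n\|\ge M_j+(j+1)/t_j$; this exists since (7) fails for all $D,N_0$. Let $F_j=\{f_n=(y_{m_n}+t_jv_n)/s_n:n\le L\}$, $s_n=\|y_{m_n}+t_jv_n\|\in[1,2]$, where the $y_{m_n}$ have distinct indices $\ge M_j+L=M_{j+1}$ and are supported beyond everything else used so far, including the $v_n$.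

**Step 2: verify (4).** Let $E\subset F_j$, $|F_j\setminus E|\le M_j$, be $K$-equivalent via $\theta$ to a subfamily of $\bigcup_{i>j}F_i$. Since $|a_n|\le1$, removing at most $M_j$ of the $v_n$ lowers the norm by at most $M_j$, so
$$\Big\|\sum_{f_n\in E}a_nf_n\Big\|\ge\tfrac{t_j}2\Big(\Big\|\sum a_nv_n\Big\|-M_j\Big)\ge\tfrac{j+1}2 .$$
The $y$'s occurring in $\theta(E)$ have distinct indices $\ge M_{j+1}\ge|E|$, and for $i>j$ we have $t_i\le1/(1+M_i)\le1/|F_j|$. So
$$\Big\|\sum_{f_n\in E}a_n\theta(f_n)\Big\|\le2C_0+\sum_{f_n\in E}\frac{|a_n|}{|F_j|}\le2C_0+1 .$$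
Hence $j+1\le2K(2C_0+1)$, which fails for large $j$. Lemma 4 gives a contradiction. $\square$

**The case $p=\infty$ is finished.** Then (7) and $\|\sum a_ne_n\|\ge\max|a_n|$ show that $(e_n)_{n>N_0}$, hence $(e_n)$, is equivalent to the $c_0$ basis. *From now on $p<\infty$.*

## Lower $p$-estimates: where long bad families suffice

**The constant $\rho$.** For a finite family $F\ne\emptyset$ let $\rho(F)=\max\{\|a\|_p/\|\sum a_ff\|:a\ne0\}$, and $\rho(\emptyset)=0$.

Example: in $X_{p,q}$ with $p<q$, $k$ basis vectors of one $G_n$ have $\rho=k^{1/p-1/q}$, by Hölder's inequality, with equality for equal coefficients. Basis vectors from different $G_n$'s have $\rho=1$.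

We use the following properties. $\rho$ is monotone, and $\rho(F)=1$ if $|F|=1$. For disjoint $F,F'$ with $F\cup F'$ a family,
$$\|a\|_p\le\|a_F\|_p+\|a_{F'}\|_p\le(\rho(F)+\rho(F'))\Big\|\sum a_ff\Big\|,$$
since by (3) each of the two partial sums has norm at most that of the whole. So $\rho$ is subadditive, and $\rho(F)\le|F|$. If $E,E'$ are $K$-equivalent, then $\rho(E)\le K\rho(E')$.

The natural way to satisfy (4) is now: $F_j$ is very bad for the lower estimate, while all small sets of later vectors are uniformly good.

**Lemma 9.** There is no sequence of finite families $F_j$ (with $\bigcup F_j$ a disjoint union and a family) and constant $C$ such that for all $j$: $\rho(F_j)\ge M_j+j$, and $\rho(Q)\le C$ for every $Q\subset\bigcup_{i>j}F_i$ with $|Q|\le|F_j|$.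

*Proof.* If $E\subset F_j$ with $|F_j\setminus E|\le M_j$ is $K$-equivalent to $E'\subset\bigcup_{i>j}F_i$, then
$$j\le\rho(F_j)-M_j\le\rho(F_j)-\rho(F_j\setminus E)\le\rho(E)\le K\rho(E')\le KC .$$
So (4) holds for $j>KC$, contradicting the standing assumption via Lemma 4. $\square$

**Step 1: a system of bad families with good far transversals.** Suppose that $(e_n)$ is *not* equivalent to the $\ell_p$ basis. If some tail $(e_n)_{n>N}$ had a lower $\ell_p$-estimate, then with (7) a further tail, and hence $(e_n)$, would be equivalent to the $\ell_p$ basis. So for all $N,R$ there is a finite $F\subset\{e_n:n>N\}$ with $\rho(F)\ge R$. By Lemma 5 with $\kappa=\rho$, discarding initial terms and relabelling, there is a system $(H_i)$ in $\Omega_{N_0}$ with $\rho(H_i)\ge i$, generating some $\varphi$. By Proposition 6, $\varphi\ge c\|\cdot\|_p$ for some $c>0$. So by (5)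
$$\text{every transversal of size}\le d\text{ with all indices}\ge d\text{ has }\rho\le C_1:=2/c.\tag{8}$$

**Step 2 (Case 1): exclude that for every $i_0$, finite transversals with indices $\ge i_0$ have unbounded $\rho$.** If they have, choose finite nonempty transversals $F_0,F_1,\dots$ with $\rho(F_j)\ge M_j+j$ and all indices of $F_j$ larger than those of $F_{j-1}$ and $\ge M_j$. If $Q\subset\bigcup_{i>j}F_i$ and $|Q|\le|F_j|$, then $Q$ is a transversal with indices $\ge M_{j+1}\ge|F_j|\ge|Q|$, so $\rho(Q)\le C_1$ by (8). This contradicts Lemma 9.

**Step 3: pass to the remaining Case 2.** Discarding finitely many $H_i$ and relabelling, which keeps $\rho(H_i)\ge i$, we have $C\ge1$ with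
$$\rho(Q)\le C\quad\text{for every finite transversal }Q.\tag{9}$$

**Step 4 (Case 2a): exclude that short sets far out are uniformly good.** Suppose there is $C'$ such that for each $L$ there is $i_L$ with $\rho(Q)\le C'$ for all $Q\subset\bigcup_{i\ge i_L}H_i$ with $|Q|\le L$. Let $F_j=H_{\nu_j}$ with $\nu_j>\nu_{j-1}$, $\nu_j\ge M_j+j$, and $\nu_j\ge i_L$ for all $L\le M_j$. Then $\rho(F_j)\ge\nu_j\ge M_j+j$. For $i>j$ we have $|F_j|\le M_i$, so $\nu_i\ge i_{|F_j|}$. Hence $\rho(Q)\le C'$ for every $Q\subset\bigcup_{i>j}F_i$ with $|Q|\le|F_j|$. This contradicts Lemma 9.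

So we are left with the negation of Case 2a:

*Case 2b: for each $R$ there is $L=L(R)$ such that for every $i_0$ there is $Q\subset\bigcup_{i\ge i_0}H_i$ with $|Q|\le L$ and $\rho(Q)>R$.*

## Short bad sets arbitrarily far out

In Case 2b the choice $F_j=H_{\nu_j}$ can break down completely. Take $X_{p,q}$ with $p<q$, and $H_i$ the basis of $G_{n_i}$ with $n_i$ increasing and $n_i^{1/p-1/q}\ge i$. All transversals have $\rho=1$, while $L$ vectors of a single far $H_i$ have $\rho=L^{1/p-1/q}$. So we are in Case 2b. And $H_{\nu_j}$ is isometrically equivalent to a subfamily of any later $H_{\nu_i}$, so (4) fails for these families. Transversals are no help either, because they are $\ell_p$.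

We need new families, assembled from many short bad sets $Q^l$, that are bad as a whole but whose small subsets look like transversals.

**A grid of pairs.** Here is the smallest instance. Suppose that for each $l=(l_1,l_2)\in\{1,\dots,B\}^2$ we have two vectors $u^l_1,u^l_2$ spanning $\ell_\infty^2$, and that different $l$ are $\ell_1$-summed. Let $p=1$. Take row and column averages
$$g_{1,n}=\frac1B\sum_{l:\,l_1=n}u^l_1,\qquad g_{2,n}=\frac1B\sum_{l:\,l_2=n}u^l_2 .$$
These are $2B$ disjoint norm-one vectors, and
$$\Big\|\sum_na_ng_{1,n}+\sum_nb_ng_{2,n}\Big\|=\frac1B\sum_{n,n'}\max(|a_n|,|b_{n'}|).$$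
For all coefficients $1$ the norm is $B$, while the $\ell_1$-norm of the coefficients is $2B$. So the whole family has $\rho\ge2$. But a set of $s\le B$ rows and columns has $\rho\le\big(1-\frac{s-1}B\big)^{-1}$. Indeed each line meets the other $s-1$ lines in at most $s-1$ of its $B$ cells, and on its remaining cells it contributes at least $|a_x|(1-\frac{s-1}B)$ to the norm, independently of the other lines. So the bad pairs are seen only by using a number of lines comparable to $B$. In general we replace the square grid by an $m$-dimensional one.

**Step 1: collect many short bad sets with a common bad vector.** We construct $F_0,F_1,\dots$ contradicting Lemma 9. Let $F_0,\dots,F_{j-1}$ be given. Put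
$$B=B_j=2(1+M_j),\qquad R=R_j=2CD(M_j+j+1)\ge2 .$$
By Case 2b choose $Q^1,Q^2,\dots$ with $|Q^l|\le L(R)$ and $\rho(Q^l)>R$, the $H$-indices occurring in $Q^{l+1}$ being larger than those in $Q^l$, and all of them larger than those used for $F_0,\dots,F_{j-1}$. Passing to a subsequence, $|Q^l|=m$ for all $l$. Here $m\ge2$, since $R\ge2$ and singletons have $\rho=1$. Write $Q^l=\{u^l_1,\dots,u^l_m\}$. By (3) we may take absolute values of coefficients, so there is $a^l\in[0,1]^m$ with $\|a^l\|_p=1$ and $\|\sum_ka^l_ku^l_k\|<1/R$. By compactness, after passing to a subsequence, $a^l\to b$ with $\sum_k|a_k^l-b_k|\le1/R$ for all $l$. So $b\in[0,1]^m$, $\|b\|_p=1$ and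
$$z_l:=\sum_kb_ku^l_k\ne0\quad\text{satisfies}\quad\|z_l\|\le2/R\quad\text{for all }l.\tag{10}$$

**Step 2: define $F_j$ by averaging over hyperplanes of a grid.** Index $B^m$ of the $Q^l$'s by $\Lambda=\{1,\dots,B\}^m$. For $k\le m$, $n\le B$ let $T_{k,n}=\{l\in\Lambda:l_k=n\}$, of size $P=B^{m-1}$, and
$$g_{k,n}=P^{-1/p}\sum_{l\in T_{k,n}}u_k^l,\qquad f_{k,n}=\frac{g_{k,n}}{\|g_{k,n}\|},\qquad F_j=\{f_{k,n}:k\le m,\ n\le B\}.$$
The set $\{u^l_k:l\in T_{k,n}\}$ is a transversal, because different $l$ use disjoint sets of $H$-indices. So (9) and (7) give
$$C^{-1}\le\|g_{k,n}\|\le D.\tag{11}$$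
Each $u^l_k$ occurs in exactly one $g_{k',n}$, namely for $k'=k$, $n=l_k$. So the $g_{k,n}$ are disjointly supported. For $(k,n)\ne(k',n')$,
$$|T_{k,n}\cap T_{k',n'}|=P/B\ \text{ if }k\ne k',\qquad|T_{k,n}\cap T_{k',n'}|=0\ \text{ if }k=k'.\tag{12}$$

**Step 3: the whole family is bad.** Since $BP=|\Lambda|$ and, for each $k$, the sets $T_{k,n}$, $n\le B$, partition $\Lambda$,
$$\sum_{k,n}b_kB^{-1/p}g_{k,n}=|\Lambda|^{-1/p}\sum_{l\in\Lambda}z_l .$$
By (7) applied to the disjoint vectors $z_l/\|z_l\|$, and by (10), its norm is at most $D|\Lambda|^{-1/p}\big(\sum_l\|z_l\|^p\big)^{1/p}\le2D/R$. Its $f_{k,n}$-coefficients are $b_kB^{-1/p}\|g_{k,n}\|$, whose $\ell_p$-norm is by (11) at least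
$$C^{-1}\Big(\sum_{k,n}b_k^p/B\Big)^{1/p}=C^{-1}.$$
So $\rho(F_j)\ge R/(2CD)=M_j+j+1\ge M_j+j$.

**Step 4: small sets of later vectors are good.** Let $Q\subset\bigcup_{i>j}F_i$ with $|Q|\le|F_j|$. For $x\in Q$, say $x=f_{k,n}\in F_i$, let $k(x)=k$, let $T_x$ be the corresponding set $T_{k,n}$, regarded as a set of labels $(i,l)$, and let $P_x$ be its size. We write $u^{(i,l)}_k$ for the vector $u^l_k$ used for $F_i$. Put
$$T_x'=T_x\setminus\bigcup_{x'\in Q,\,x'\ne x}T_{x'} .$$
Label sets for different $i$ are disjoint. So by (12), for $x\in F_i$,
$$|T_x\setminus T_x'|\le|Q|\frac{P_x}{B_i}\le\frac{P_x}2,\qquad\text{because }|Q|\le|F_j|\le M_i\le\frac{B_i}2 .$$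
The sets $T_x'$, $x\in Q$, are pairwise disjoint, and different labels involve disjoint sets of $H$-indices. Hence the vectors $u^{\lambda}_{k(x)}$ with $\lambda\in T_x'$, for all $x\in Q$ (one vector per label), form together one transversal of $(H_i)$. By (3), by $\|g_{k,n}\|\le D$, and by (9),
$$\Big\|\sum_{x\in Q}a_xx\Big\|\ge\frac1D\Big\|\sum_{x\in Q}|a_x|P_x^{-1/p}\sum_{\lambda\in T_x'}u^{\lambda}_{k(x)}\Big\|\ge\frac1{DC}\Big(\sum_x|a_x|^p\frac{|T_x'|}{P_x}\Big)^{1/p}\ge\frac1{2DC}\|a\|_p ,$$
the last step because $|T_x'|/P_x\ge\frac12$ and $2^{-1/p}\ge\frac12$. So $\rho(Q)\le2DC$, and this bound does not depend on $j$.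

**Step 5: conclude.** By Steps 3 and 4, $(F_j)$ contradicts Lemma 9 with the constant $2DC$. All cases are contradictory, so under the standing assumption $(e_n)$ is equivalent to the basis of $\ell_p$ (or of $c_0$, in the case $p=\infty$ treated before). Hence, if $(e_n)$ is not equivalent to the basis of $c_0$ or any $\ell_p$, the continuous map $f$ exists. This proves Theorem B, and version (b) is true. $\blacksquare$

## Equivalent conditions, and successive versus disjoint supports

**Corollary 10.** For a normalized unconditional basis $(e_n)$ the following are equivalent: (i) $(e_n)$ is equivalent to the basis of $c_0$ or some $\ell_p$; (ii) all normalized sequences of disjointly supported blocks are equivalent; (iii) they are all permutatively equivalent; (iv) $E_0$ is not Borel reducible to permutative equivalence between them.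

*Proof.* (i)⇒(ii) is Proposition 1. (ii)⇒(iii) is clear, and (iii)⇒(iv) holds because $E_0$ has more than one class. (iv)⇒(i) is Theorem B. $\square$

**Corollary 11.** In (b), "disjointly supported" cannot be replaced by "successive": for $X_{p,q}$, $p\ne q$, there are exactly two classes of normalized block-sequences up to permutative equivalence, while $E_0$ reduces continuously to permutative equivalence between normalized disjointly supported sequences.

*Proof.* The basis of $X_{p,q}$ is unconditional and, by Theorem A, not equivalent to that of $c_0$ or any $\ell_r$. The first assertion is Theorem A, and the second is Theorem B. $\square$
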